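# Return ratios that oscillate: symmetric random walks on free products

## 1. Binomial ratios on $\mathbb Z$

Let $\lambda$ be the probability measure on $\mathbb Z$ with $\lambda(0)=\frac12$ and $\lambda(\pm1)=\frac14$. A step of $\lambda$ is a sum of two independent steps of size $\pm\frac12$, so the $n$-step probability of a displacement $x$ is
$$\lambda^{*n}(x)=4^{-n}\binom{2n}{n+x}.$$
How does the chance of being at $0$ at time $n$ depend on the starting point, when $n$ is large? Compare the start $1$ with the start $0$. The ratio is $\binom{2n}{n+1}/\binom{2n}{n}=\frac{n}{n+1}$, which takes the values $\frac12,\frac23,\frac34,\dots$ and tends to $1$. For a start $x>0$ the ratio is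
$$\frac{\binom{2n}{n+x}}{\binom{2n}{n}}=\prod_{i=1}^{x}\frac{n-x+i}{n+i}\longrightarrow 1 .$$
Both probabilities tend to $0$, but their ratio converges.

Now add a drift. Let $p,q>0$ with $p+q=1$, and let $\mu(1)=p^2$, $\mu(0)=2pq$, $\mu(-1)=q^2$. The probability of moving from $x$ to $y$ in $n$ steps is $\binom{2n}{n+y-x}p^{\,n+y-x}q^{\,n-y+x}$. Divide by the same expression with $x=0$. The binomial coefficients have ratio tending to $1$, and the powers leave $(q/p)^{x}$. Again the limit exists, and now it depends on $x$.

On a finite group, an aperiodic walk whose support generates converges to the uniform distribution, so all such ratios tend to $1$.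

**Definition (ratio limits).** Let $\Gamma$ be a finitely generated group with identity $e$, and $\mu$ a probability measure on $\Gamma$ such that (i) $\mu$ has finite support; (ii) $\mu$ is admissible, which means that its support generates $\Gamma$ as a semigroup; (iii) $\mu$ is aperiodic, which means that $P^n(e,e)>0$ for all sufficiently large $n$. Here $P^n(x,y)=\mu^{*n}(x^{-1}y)$ is the probability that the walk $x,\,xs_1,\,xs_1s_2,\dots$ with independent $\mu$-distributed steps $s_i$ goes from $x$ to $y$ in $n$ steps. The walk has the *strong ratio-limit property* (SRLP) if for all $x,y\in\Gamma$ the limit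
$$H(x,y)=\lim_{n\to\infty}\frac{P^n(x,y)}{P^n(e,y)}$$
exists. By (ii) and (iii), for every $y$ the denominator is positive for all large $n$.

In the examples, $H=1$ for the lazy walk on $\mathbb Z$, and $H(x,y)=(q/p)^x$ for the walk with drift. The source of our problem, the paper "Ratio-limit boundaries for random walks on relatively hyperbolic groups" by Adam Dor-On, Matthieu Dussaule and Ilya Gekhtman, arXiv:2303.10769 (2023), records that SRLP holds for random walks on nilpotent groups, for symmetric walks on amenable groups, for symmetric walks on non-elementary hyperbolic groups, and for certain large classes of walks on relatively hyperbolic groups. The problem is to prove or disprove that SRLP holds for *every* $\Gamma$ and *every* $\mu$ satisfying (i)–(iii).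

We shall disprove it, and the counterexamples will be symmetric.

## 2. A free product gives one equation for two unknowns

Let $A$ and $B$ be groups. Recall that every element of the free product $A*B$ is uniquely a reduced word, that is, a product of non-identity letters taken alternately from $A$ and $B$. Let $\mu_A,\mu_B$ be symmetric, finitely supported measures on $A,B$ whose supports contain $e$ and generate. Let $\alpha\in(0,1)$, $\beta=1-\alpha$, and
$$\Gamma=A*B,\qquad \mu=\alpha\mu_A+\beta\mu_B .$$
The measure $\mu$ is symmetric and finitely supported, its support generates $\Gamma$ (as a semigroup, by symmetry), and $\mu(e)>0$. So (i)–(iii) hold and $P^n(e,e)>0$ for all $n$. We think of each step as carrying a label: with probability $\alpha$ it is an *$A$-step* drawn from $\mu_A$, with probability $\beta$ a *$B$-step* drawn from $\mu_B$. A step equal to $e$ may carry either label. Put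
$$r_n=\sum_{x\in A}\mu_A(x)\frac{P^n(x,e)}{P^n(e,e)},\qquad r_n'=\sum_{b\in B}\mu_B(b)\frac{P^n(b,e)}{P^n(e,e)} .$$
These are finite sums, so *if SRLP holds, then $r_n\to\sum_x\mu_A(x)H(x,e)$*. Splitting a path by its first step gives
$$\alpha r_n+\beta r_n'=\frac{P^{n+1}(e,e)}{P^n(e,e)} .\tag{1}$$
Thus $\alpha r_n/(\alpha r_n+\beta r_n')$ is the conditional probability that the first step is an $A$-step, given that the walk is back at $e$ at time $n+1$.

**Equal factors.** If $A=B$, $\mu_A=\mu_B$ and $\alpha=\frac12$, then exchanging the factors preserves $\mu$. So $r_n=r_n'$, and by (1) both equal $P^{n+1}(e,e)/P^n(e,e)$. In Section 9 we prove that this converges for the walks we need. So in this case $r_n$ converges.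

**Unequal factors.** The first thing to try, in order to prove convergence, is compactness. Section 9 shows that $P^{n+1}(e,e)/P^n(e,e)$ tends to a limit $\rho$ for our walks and that the ratios $d_n(x)=P^n(x,e)/P^n(e,e)$ are bounded. Take a subsequence along which $d_n\to h$ pointwise. Then $h\ge0$, $h(e)=1$ and $Ph=\rho h$. If this system had a single solution, we would be done. But at $e$ it says only
$$\alpha r+\beta r'=\rho ,$$
where $r,r'$ are the limits of $r_n,r_n'$ along the subsequence. This is one equation for two unknowns. It fixes the weighted sum and leaves open how the sum is shared between the two factors. This is where the approach stops, and this is also where we shall build the counterexample: we arrange that the share of $A$, conditionally on a return at time $n+1$, keeps changing with $n$.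

## 3. The family of groups, and the theorems

**Facts recalled.** Amenability passes to subgroups, quotients and extensions. Finite groups and solvable groups are amenable, and the free group of rank $2$ is not. *Kesten's theorem*: if $\mu$ is symmetric with generating support, then $\limsup_nP^n(e,e)^{1/n}=\|P\|_{\ell^2\to\ell^2}$, and this number equals $1$ if and only if the group is amenable. A group is *residually finite* if every non-identity element survives in some finite quotient; free groups are residually finite. A subset of a topological space is *comeagre* if it contains a countable intersection of dense open sets. By the *Baire category theorem*, a comeagre subset of a compact metrizable space is dense.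

Let $F$ be the free group on $a,t$, and let $B_\rho\subset F$ be the ball of radius $\rho$ for the generators $a^{\pm1},t^{\pm1}$. Let $\nu$ be the uniform measure on $\{e,a^{\pm1},t^{\pm1}\}$, and let $\lambda$ be as in Section 1. For a normal subgroup $K\lhd F$ put
$$A_K=F/K\times\mathbb Z^5,\qquad \mu_K=(\text{image of }\nu)\otimes\lambda^{\otimes5}.$$
This is a symmetric, finitely supported measure whose support contains $e$ and generates. Let $p_n(K)=\mu_K^{*n}(e)$, let $u_n(K)$ be the probability that the $\mu_K$-walk from $e$ first returns to $e$ at time $n\ge1$, and set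
$$U(K)=\sum_{n\ge1}u_n(K),\qquad J(K)=\sum_{n\ge1}(n-1)u_n(K).$$
If $T$ is the first return time, then $U=\mathbb P(T<\infty)$ and $J=\mathbb E[(T-1)\mathbf 1_{T<\infty}]$. A step equal to $e$ counts as a return at time $1$. For example, if $K=F$ then $A_K=\mathbb Z^5$, $p_1=2^{-5}$ and $p_2=(\frac38)^5$, so $u_1=2^{-5}$ and $u_2=p_2-u_1p_1=(\frac38)^5-2^{-10}$.

**Lemma 3 (uniform bounds).** For every $K\lhd F$ and $n\ge1$,
$$u_n(K)\le p_n(K)\le(3n+1)^{-5/2},\qquad \sum_{n\ge1}n\,p_n(K)<\tfrac15 .\tag{2}$$
Hence $0<U(K)<\frac15$ and $0\le J(K)<\frac15$. The numbers $p_n(K)$ and $u_n(K)$ depend only on $K\cap B_n$.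

*Proof.* The coordinates are independent, so $p_n(K)=\nu^{*n}(K)\lambda_n^5$ with $\lambda_n=\lambda^{*n}(0)=4^{-n}\binom{2n}n$. We claim $\lambda_n\le(3n+1)^{-1/2}$. For $n=1$ both sides are $\frac12$. Since $\lambda_{n+1}/\lambda_n=\frac{2n+1}{2n+2}$, the induction step needs $\frac{(2n+1)^2}{(2n+2)^2}\le\frac{3n+1}{3n+4}$. Cleared of denominators, this is
$$12n^3+28n^2+19n+4\le12n^3+28n^2+20n+4 .$$
So $p_n\le(3n+1)^{-5/2}$, and $\sum np_n\le3^{-5/2}\sum n^{-3/2}\le3\cdot3^{-5/2}=3^{-3/2}<\frac15$, because $\sum_{n\ge1}n^{-3/2}\le1+\int_1^\infty s^{-3/2}ds=3$. Since $u_n\le p_n$, both $U$ and $J$ are below $\frac15$; and $U\ge u_1=p_1\ge\frac15\cdot2^{-5}>0$. Finally, $\nu^{*n}(K)$ involves only elements of length at most $n$, so $p_n(K)$ depends only on $K\cap B_n$. The first-return decomposition $p_n=\sum_{j=1}^nu_jp_{n-j}$ (with $p_0=1$) then expresses $u_n$ through $p_1,\dots,p_n$. $\square$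

For $K,K'\lhd F$ write $U=U(K)$, $J=J(K)$, $U'=U(K')$, $J'=J(K')$, and set
$$\alpha=\frac{1-U'}{2-U-U'},\quad\beta=1-\alpha,\quad\Gamma_{K,K'}=A_K*A_{K'},\quad\mu=\alpha\mu_K+\beta\mu_{K'},$$
$$r_n=r_n(K,K')=\sum_{x\in A_K}\mu_K(x)\frac{P^n(x,e)}{P^n(e,e)},\qquad q^-=U+\frac{(1-U)J}{1+J},\qquad q^+=U+\frac{1-U}{1+J'} .$$
By Lemma 3, $\alpha,\beta\in(0,1)$, so we are in the setting of Section 2. Also
$$q^+-q^-=\frac{(1-U)(1-JJ')}{(1+J)(1+J')}\ge\frac{\frac45\cdot\frac{24}{25}}{\frac{36}{25}}=\frac8{15}.\tag{3}$$
The choice of $\alpha$ is explained in Section 4, and the numbers $q^\pm$ in Section 6.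

**A space of normal subgroups.** Give $\{0,1\}^F$ the product topology; it is compact and metrizable because $F$ is countable. For subgroups, $K_i\to K$ means that for every $\rho$ one has $K_i\cap B_\rho=K\cap B_\rho$ for all large $i$. For instance, let $\theta:F\to\mathbb Z$ be given by $t\mapsto1$, $a\mapsto0$. Then $\theta^{-1}(i\mathbb Z)\to\ker\theta$, since an element of $B_\rho$ has $|\theta|\le\rho$, and for $i>\rho$ this is divisible by $i$ only if it is $0$. The conditions that define a normal subgroup involve finitely many coordinates each, so the normal subgroups form a closed set.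

Recall that $\mathbb Z\wr\mathbb Z$ is the semidirect product of the group of finitely supported functions $\mathbb Z\to\mathbb Z$ ("lamps") with $\mathbb Z$ acting by shifts; it is solvable. Let $K_*=\ker(F\to\mathbb Z\wr\mathbb Z)$, where $t$ maps to the shift and $a$ to the lamp generator at $0$. For example, the commutator of $a$ and $tat^{-1}$ lies in $K_*$, because the two images are lamps at $0$ and $1$, which commute. Let
$$\mathcal D=\{K\lhd F:\ K\subseteq K_*,\ F/K\text{ amenable}\},\qquad\mathcal X=\overline{\mathcal D}\subseteq\{0,1\}^F .$$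
Since $K_*\in\mathcal D$, the space $\mathcal X$ is nonempty. It is compact and metrizable and consists of normal subgroups of $F$. Lemma 7 will show that it has no isolated points.

**Theorem 1.** For comeagre many $(K,K')\in\mathcal X^2$ (in particular for at least one pair), $\liminf_nr_n\le q^-<q^+\le\limsup_nr_n$. Hence SRLP fails for the symmetric walk $\mu$ on $\Gamma_{K,K'}$: for some $x\in\operatorname{supp}\mu_K$ the limit $H(x,e)$ does not exist.

**Theorem 2.** (a) For all $K,K'\lhd F$ such that $F/K$ or $F/K'$ is amenable, the set of limit points of $(r_n)$ is a closed interval contained in $[q^-,q^+]$. (b) For comeagre many $(K,K')\in\mathcal X^2$ it is exactly $[q^-,q^+]$, an interval of length at least $8/15$. (c) SRLP fails for symmetric walks on continuum many pairwise non-isomorphic groups of the form $\Gamma_{K,K'}$.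

So the answer to the question of Section 1 is negative. The groups $\Gamma_{K,K'}$ contain $\mathbb Z*\mathbb Z$, so they are nonamenable, and as free products they are hyperbolic relative to $\{A_K,A_{K'}\}$. Thus symmetry alone does not imply SRLP, although by the results quoted in Section 1 it does on amenable and on non-elementary hyperbolic groups; and SRLP can fail for symmetric walks on relatively hyperbolic groups.

**On and off.** Call $K$ *on* if $F/K$ is amenable and *off* otherwise. For example $K=F$ is on and $K=\{e\}$ is off. Write $U_K(w)=\sum_nu_n(K)w^n$. The distinction is visible in the radius of convergence of $U_K$.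

* If $K$ is off, then $A_K$ is nonamenable, since it maps onto $F/K$. By Kesten $\limsup p_n(K)^{1/n}<1$, and since $u_n\le p_n$, the series $U_K$ has radius greater than $1$.
* If $K$ is on, then $A_K$ is amenable and $\sum p_nw^n$ has radius $1$ by Kesten. Then $U_K$ has radius exactly $1$. The radius is at least $1$; if it were larger, then, since $U_K(1)<1$, there would be $w_0>1$ with $U_K(w_0)<1$, and $\sum_{n\ge0}p_nw_0^n=\sum_{j\ge0}U_K(w_0)^j<\infty$, a contradiction.

## 4. Inserting loops of one factor into loops of the other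

Write $A=A_K$, $B=A_{K'}$, $\mu_A=\mu_K$, $\mu_B=\mu_{K'}$, $u_n=u_n(K)$, $u_n'=u_n(K')$. Let $G(x,y|z)=\sum_nP^n(x,y)z^n$ and $G(z)=G(e,e|z)$. Let $V_A(z)$ (respectively $V_B(z)$) be the generating function of the first-return loops at $e$ whose first step is labelled $A$ (respectively $B$).

**Step 1: express $r_n$ through $V_A$ and $V_B$.** A loop at $e$ is a sequence of first-return loops. A loop whose first step is labelled $A$ is an $A$-labelled first-return loop followed by an arbitrary loop. Hence
$$G=\frac1{1-V_A-V_B},\qquad\alpha z\sum_{x\in A}\mu_A(x)G(x,e|z)=V_A(z)G(z).\tag{4}$$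

**Step 2: find equations for $V_A$ and $V_B$.** Let $W_B$ be the set of reduced words that begin with a letter of $B\setminus\{e\}$. One step from $W_B$ stays in $W_B\cup\{e\}$: right multiplication by a letter changes the first letter only if the word is a single letter $b$ and the step lies in $B$, and then the result lies in $B$. Therefore, for $x\in A$, a $B$-labelled first-return loop based at $x$ stays in $xW_B\cup\{x\}$; the set $xW_B$ can be left only through $x$; and if $x\ne e$, then $e\notin xW_B\cup\{x\}$, because the reduced words in $xW_B$ begin with $x$.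

Follow an $A$-labelled first-return loop at $e$. After its first step it is at some $x_1\in A$. If $x_1\ne e$, the next step either is an $A$-step, leading to another point of $A$, or is a $B$-step. In the second case the path must come back to $x_1$, since it has to end at $e$, and so it performs a $B$-labelled first-return loop at $x_1$. Repeating this, we see that the loop decomposes uniquely as a first-return loop of the $\mu_A$-walk in $A$, of some length $n$, with a finite (possibly empty) sequence of $B$-labelled first-return loops inserted at each of its $n-1$ intermediate positions. Conversely, every such insertion gives an $A$-labelled first-return loop, since the inserted loops avoid $e$. Each position contributes $\sum_jV_B^j=(1-V_B)^{-1}$. Exchanging the factors gives the second equation: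
$$V_A=\sum_{n\ge1}u_n(\alpha z)^n(1-V_B)^{-(n-1)},\qquad V_B=\sum_{n\ge1}u_n'(\beta z)^n(1-V_A)^{-(n-1)}.\tag{5}$$
As a check, the coefficient of $z^3$ in $V_A$ is $\alpha^3u_3+\alpha^2\beta\,u_2u_1'$. The second term comes from loops with labels $A,B,A$, in which the middle $B$-step stays in place.

**Step 3: see that each $r_n$ is a continuous function of local data.** Because of the factors $z^n$ with $n\ge1$, the system (5) determines all coefficients recursively, and the coefficients of $z^m$ are polynomials in $\alpha,\beta,u_j,u_j'$ with $j\le m$. By (4),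
$$r_n=\frac{[z^{n+1}](V_AG)}{\alpha\,[z^n]G}\quad\text{is a continuous function of }\alpha\in(0,1)\text{ and }u_j,u_j'\ (j\le n+1);\tag{6}$$
the denominator does not vanish, as $[z^n]G\ge(\alpha u_1+\beta u_1')^n>0$.

**Step 4: choose $\alpha$ so that both factors become critical together.** Equation (5) reads $V_A=(1-V_B)\,U_K\big(\alpha z/(1-V_B)\big)$. If $K$ is on, $U_K$ is singular at $1$, so we look for $R$ with $\alpha R=1-V_B(R)$. In order to let either factor be the singular one at the *same* $R$, we also want $\beta R=1-V_A(R)$. Put $x_A=V_A(R)$ and $x_B=V_B(R)$. Then (5) would give $x_A=\alpha RU$ and $x_B=\beta RU'$, hence $\alpha R+\beta RU'=1=\beta R+\alpha RU$. This forces $\alpha(1-U)=\beta(1-U')$, which is exactly our choice of $\alpha$. So define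
$$R:=\frac1{\alpha+\beta U'}=\frac1{\beta+\alpha U}=\frac{2-U-U'}{1-UU'}>1,\qquad x_A:=1-\beta R=\alpha RU,\qquad x_B:=1-\alpha R=\beta RU' .\tag{7}$$
The inequality holds because $(2-U-U')-(1-UU')=(1-U)(1-U')>0$. We record
$$1-x_A-x_B=R-1,\qquad\frac{R-1}{\alpha R}=1-U,\tag{8}$$
the second because $\alpha R=\frac{1-U'}{1-UU'}$ and $R-1=\frac{(1-U)(1-U')}{1-UU'}$. That $V_A$ and $V_B$ really take these values at $R$ has to be proved.

**Lemma 4.** $V_A(R)=x_A$ and $V_B(R)=x_B$, hence $G(R)=\frac1{R-1}<\infty$. If $K'$ is on, then $V_B(Re^\epsilon)=\infty$ for all $\epsilon>0$; if $K$ is on, the same holds for $V_A$. If at least one of $K,K'$ is on, then $R=1/\rho$, where $\rho=\limsup P^n(e,e)^{1/n}$.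

*Proof.* *The values at $R$.* Let $T_A(y)=\sum_nu_n(\alpha R)^n(1-y)^{-(n-1)}$ for $y\in[0,x_B]$. Since $1-x_B=\alpha R$, we have $T_A(x_B)=\alpha RU=x_A$. The function $T_A$ is increasing and convex, and its left derivative at $x_B$ is $\sum_n(n-1)u_n(\alpha R)^n(\alpha R)^{-n}=J$. So $T_A$ is $J$-Lipschitz on $[0,x_B]$. Likewise $T_B(y)=\sum_nu_n'(\beta R)^n(1-y)^{-(n-1)}$ satisfies $T_B(x_A)=x_B$ and is $J'$-Lipschitz on $[0,x_A]$.

Iterate (5) from $V^{(0)}=(0,0)$, inserting the $m$-th pair of series on the right to get the $(m+1)$-st. The iterates have nonnegative coefficients, increase coefficientwise, and agree with $(V_A,V_B)$ up to degree $m$ at step $m$. By induction their values at $R$ are at most $(x_A,x_B)$, since $V_A^{(m+1)}(R)=T_A(V_B^{(m)}(R))\le T_A(x_B)=x_A$, and similarly for $B$. Hence $V_A(R)\le x_A$ and $V_B(R)\le x_B$. By Tonelli (5) may be evaluated at $R$: $V_A(R)=T_A(V_B(R))$ and $V_B(R)=T_B(V_A(R))$. Therefore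
$$|x_A-V_A(R)|\le J\,|x_B-V_B(R)|\le JJ'\,|x_A-V_A(R)| .$$
As $JJ'<1$, we get $V_A(R)=x_A$, and then $V_B(R)=T_B(x_A)=x_B$. By (8), $x_A+x_B=2-R<1$, so $G(R)=\frac1{1-x_A-x_B}=\frac1{R-1}$.

*Divergence beyond $R$.* Let $K'$ be on. Evaluate (5) at $Re^\epsilon$ in $[0,\infty]$, with $(1-V_A)^{-1}$ read as $\sum_jV_A^j$, and bound $V_A(Re^\epsilon)$ below by $V_A(R)=x_A$:
$$V_B(Re^\epsilon)\ge\sum_nu_n'(\beta Re^\epsilon)^n(1-x_A)^{-(n-1)}=\beta R\sum_nu_n'e^{\epsilon n}=\infty,$$
where we used $1-x_A=\beta R$ and that $U_{K'}$ has radius $1$. The case of $K$ on is symmetric.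

*The radius of $G$.* The coefficients of $G$ dominate those of $V_A$ and of $V_B$. So if one of $K,K'$ is on, then $G(Re^\epsilon)=\infty$ for all $\epsilon>0$, while $G(R)<\infty$; the radius of convergence of $G$ is $R$. $\square$

Let $v^A,v^B,g$ be the coefficient sequences of $V_A(Rz),V_B(Rz),G(Rz)$. They are nonnegative and, by Lemma 4, summable; in particular $g_n=R^nP^n(e,e)$. We identify power series with sequences, with convolution as product, put $\mathrm{ev}(a)=\sum_na_n$ for $a\in\ell^1(\mathbb Z_{\ge0})$, and let $z$ denote the sequence $\mathbf 1_{\{1\}}$.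

## 5. One large summand, without regularity

Suppose $K$ is off and $K'$ is on. A return at a large time should be due to one exceptionally long $B$-loop, and the task is to count the places where it can sit. A toy case shows the count. Let $v=s\,z+\epsilon\,z^N$ with $0<s<1$. For $0\le m<N$ the coefficient of $z^{N+m}$ in $1/(1-v)$ is $\epsilon(m+1)s^m+s^{N+m}$: either the long summand is used once, in one of $m+1$ positions, or it is not used. Since $\sum_m(m+1)s^m=(1-s)^{-2}$, the long summand is multiplied by $f'(s)$ with $f(y)=1/(1-y)$. Extracting the large summand acts like a derivative.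

The direct way to make this precise is to prove pointwise asymptotics such as $g_n\sim\mathrm{const}\cdot v^B_n$. For this one would need regularity of the sequence $v^B$, for instance $(v^B*v^B)_n\sim2x_Bv_n^B$. But we know only that $\sum_nv_n^Be^{\epsilon n}=\infty$ for all $\epsilon>0$: the quotient $F/K'$ is an arbitrary amenable group and its return probabilities may be irregular. The pointwise approach stops here. We need less, namely information on *some* large $n$, and a weighted average that sees only large $n$ is enough. The weights are adapted to the sequence itself.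

**Lemma 5.** Let $v\ge0$ be a summable sequence with $\sum v_ne^{\epsilon n}=\infty$ for all $\epsilon>0$. There are bounded nondecreasing functions $E_k:\mathbb Z_{\ge0}\to[1,\infty)$, $k\ge1$, with $E_k(n+m)\le E_k(n)E_k(m)$, such that for $\tau_k(a):=k\sum_na_n(E_k(n)-1)$, $a\in\ell^1$:

1. $\tau_k(v)=1$ for all $k$, and $k(E_k(n)-1)\to0$ as $k\to\infty$ for each fixed $n$;
2. if $a,b\in\ell^1$, $\limsup_k\tau_k(|a|)<\infty$ and $\limsup_k\tau_k(|b|)<\infty$, then $\tau_k(ab)=\mathrm{ev}(a)\tau_k(b)+\mathrm{ev}(b)\tau_k(a)+o(1)$ and $\limsup_k\tau_k(|ab|)<\infty$;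
3. if $a\ge0$, $\tau_k(a)\to D(a)\in[0,\infty)$, and $f(s)=\sum f_js^j$ with $f_j\ge0$ has radius of convergence $>\mathrm{ev}(a)$, then $\tau_k(f(a))\to f'(\mathrm{ev}(a))D(a)$.

*Proof.* *Part 1: build the weights.* For fixed $k$, $\sum_nv_n(e^{k^{-2}\min(n,N)}-1)\to\infty$ as $N\to\infty$, by monotone convergence. Choose $N_k$ making this sum at least $1/k$. With $N_k$ fixed, $\sum_nv_n(e^{\lambda\min(n,N_k)}-1)$ is continuous in $\lambda$ and vanishes at $\lambda=0$. So there is $\lambda_k\in(0,k^{-2}]$ for which it equals $1/k$. Put $E_k(n)=e^{\lambda_k\min(n,N_k)}$. This is bounded and nondecreasing, and it is submultiplicative because $\min(n+m,N)\le\min(n,N)+\min(m,N)$. By construction $\tau_k(v)=1$, and $k(E_k(n)-1)\le k(e^{n/k^2}-1)\to0$.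

*Part 2: the product rule.* Put $w_k=E_k-1$. Submultiplicativity gives $w_k(n+m)-w_k(n)-w_k(m)\le w_k(n)w_k(m)$. Monotonicity gives $w_k(n+m)\ge\max(w_k(n),w_k(m))$, so the same difference is at least $-\min(w_k(n),w_k(m))$. Since $\tau_k(ab)=k\sum_{n,m}a_nb_mw_k(n+m)$, the error in the product rule is at most
$$k\sum_{n,m}|a_n||b_m|w_k(n)w_k(m)+k\sum_{n,m}|a_n||b_m|\min(w_k(n),w_k(m)).$$
The first term is $\frac1k\tau_k(|a|)\tau_k(|b|)\to0$. In the second, the part with $m\le M$ is at most $k\,w_k(M)\|a\|_1\|b\|_1$, which tends to $0$ for fixed $M$ by part 1. The part with $m>M$ is at most $\tau_k(|a|)\sum_{m>M}|b_m|$, which is small for $M$ large, uniformly in large $k$. So the error tends to $0$. Applying this to $|a|,|b|$ and using $|ab|\le|a||b|$ gives the last claim.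

*Part 3: the chain rule.* Put $x=\mathrm{ev}(a)$ and $\|a\|_k=\sum_n|a_n|E_k(n)$. This is a submultiplicative norm, and for $a\ge0$ it equals $x+\tau_k(a)/k$. Suppose $\tau_k(a)\le C$ for $k\ge k_0$. Then for these $k$
$$0\le\tau_k(a^j)=k\big(\|a^j\|_k-x^j\big)\le k\big((x+C/k)^j-x^j\big)\le jC(x+C/k_0)^{j-1}.$$
For $k_0$ large, $x+C/k_0$ is smaller than the radius of $f$, so the right side is summable against $f_j$. By part 2 and induction, $\tau_k(a^j)\to jx^{j-1}D(a)$ for each $j$. Since $\tau_k(f(a))=\sum_jf_j\tau_k(a^j)$, dominated convergence proves part 3. $\square$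

When $\limsup_k\tau_k(|a|)<\infty$ and $\lim_k\tau_k(a)$ exists, denote the limit by $D(a)$. Then $D$ is linear, $D(ab)=\mathrm{ev}(a)D(b)+\mathrm{ev}(b)D(a)$, $D=0$ on finitely supported sequences, and $D(f(a))=f'(\mathrm{ev}(a))D(a)$ under the hypotheses of part 3. For example $D(v^2)=2\,\mathrm{ev}(v)$: one of the two summands is the large one, and the other is summed out.

## 6. The two regimes

**Proposition 6.** If $K$ is off and $K'$ is on, then $\liminf r_n\le q^-\le\limsup r_n$. If $K$ is on and $K'$ is off, then $\liminf r_n\le q^+\le\limsup r_n$.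

*Proof.* **Step 1: compute $D$ of all the series when $K$ is off and $K'$ is on.** By Lemma 4, $v^B$ satisfies the hypothesis of Lemma 5. Use its weights, so $D(v^B)=1$. Let
$$\zeta=\alpha Rz(1-v^B)^{-1}\ge0 .$$
Then $\mathrm{ev}(\zeta)=\alpha R/(1-x_B)=1$. The chain rule applies to $f(s)=1/(1-s)$ at $v^B$, as $x_B<1$; together with $D(z)=0$ it gives $D(\zeta)=\alpha R(1-x_B)^{-2}=\frac1{\alpha R}$. By (5), $v^A=(1-v^B)\,U_K(\zeta)$. Here we use that $K$ is off: $U_K$ has radius greater than $1=\mathrm{ev}(\zeta)$, so the chain rule applies once more, and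
$$D(v^A)=(1-x_B)\frac{U_K'(1)}{\alpha R}-U_K(1)D(v^B)=U_K'(1)-U_K(1)=\sum_n(n-1)u_n=J .$$
This has a direct meaning: a long $B$-loop can be inserted at any of the $n-1$ intermediate positions of an $A$-loop. Write $\mathsf G=G(R)=\frac1{R-1}$. Since $g=(1-v^A-v^B)^{-1}$ and $\mathrm{ev}(v^A+v^B)=2-R<1$, the chain rule gives $D(g)=\mathsf G^2(1+J)$. With $c=v^Ag$ the product rule gives $D(c)=J\mathsf G+x_A\mathsf G^2(1+J)$.

**Step 2: pass from averages to $r_n$.** By (6), $c_{n+1}=\alpha R\,r_n\,g_n$. Let $c_n'=c_{n+1}$; as $c_0=0$, we have $c=zc'$. By monotonicity of $E_k$, $0\le\tau_k(c')\le\tau_k(c)$, so the product rule applies and gives $\tau_k(c)=\tau_k(c')+\mathrm{ev}(c')\tau_k(z)+o(1)=\tau_k(c')+o(1)$. Thus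
$$k\sum_n\alpha R\,r_ng_n(E_k(n)-1)\to D(c),\qquad k\sum_ng_n(E_k(n)-1)\to D(g)>0,$$
and in both sums the contribution of any fixed finite set of $n$ tends to $0$. If $s<\liminf r_n$, then $r_n\ge s$ for all large $n$, so $\alpha R\,s\,D(g)\le D(c)$. If $s>\limsup r_n$, then likewise $\alpha R\,s\,D(g)\ge D(c)$. Using (8) and $x_A=\alpha RU$, we conclude
$$\liminf r_n\le\frac{D(c)}{\alpha R\,D(g)}=\frac1{\alpha R}\Big(x_A+\frac{(R-1)J}{1+J}\Big)=U+\frac{(1-U)J}{1+J}=q^-\le\limsup r_n .$$

**Step 3: the other regime.** Let $K$ be on and $K'$ off, and use the weights of $v=v^A$. By the same computation with the factors exchanged, $D(v^A)=1$, $D(v^B)=J'$, $D(g)=\mathsf G^2(1+J')$ and $D(c)=\mathsf G+x_A\mathsf G^2(1+J')$. Step 2 then applies without change, with the value $\frac1{\alpha R}\big(x_A+\frac{R-1}{1+J'}\big)=U+\frac{1-U}{1+J'}=q^+$. $\square$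

One pair is not yet enough. For a fixed pair with one factor on and one off, Proposition 6 places a single number between $\liminf r_n$ and $\limsup r_n$, and this says nothing about oscillation. To have oscillation, one and the same pair should look like (on, off) at some scales and like (off, on) at others. This is possible because $r_n$ cannot see amenability: by (6) and Lemma 3 it depends only on $K\cap B_{n+1}$, $K'\cap B_{n+1}$ and on $\alpha$. The parameter $\alpha$ does depend on all of $K$ and $K'$, through $U$ and $U'$, but the bounds (2) are uniform in $K$, so it will depend continuously on the pair. This is the reason for the factor $\mathbb Z^5$. It remains to find a space in which both types are dense.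

## 7. Amenable and nonamenable quotients, both dense

**Lemma 7.** The on members and the off members of $\mathcal X$ are both dense in $\mathcal X$. Hence $\mathcal X$ has no isolated points.

*Proof.* Members of $\mathcal D$ are on, and $\mathcal D$ is dense in $\mathcal X$ by definition. The work is in the off members.

**Step 1: for each radius, a nonamenable residually finite quotient that satisfies all short relations of $\mathbb Z\wr\mathbb Z$.** Given $\rho\ge1$ let $n=2\rho+1$, let $X$ be free on $x,y$, and let $\Lambda=X^{\mathbb Z/3n}\rtimes\langle\sigma\rangle$, where $\sigma$ has order $3n$ and $(\sigma f\sigma^{-1})(i)=f(i-1)$. Define $\varphi:F\to\Lambda$ by $t\mapsto\sigma$, $a\mapsto f$, where $f(0)=x$, $f(n)=y$ and $f(i)=e$ otherwise. Let $N=\ker\varphi$. The two lamp values are put at distance $n$, so that they interfere only under shifts too long to be seen in $B_\rho$.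

*$F/N$ is residually finite.* It embeds in $\Lambda$, which contains the residually finite group $X^{3n}$ with finite index, and a group with a residually finite subgroup of finite index is residually finite.

*$F/N$ is nonamenable.* The elements $f$ and $\sigma^{-n}f\sigma^n$ lie in $X^{\mathbb Z/3n}$, and their coordinates at $0$ are $f(0)=x$ and $f(n)=y$. So they generate a subgroup that maps onto $X$.

*$K_*\cap B_\rho\subseteq N$.* A word in $K_*$ of length at most $\rho$ has $t$-exponent sum $0$, by looking at the shift coordinate in $\mathbb Z\wr\mathbb Z$. So it equals a product of elements $t^{l_i}a^{\epsilon_i}t^{-l_i}$ with $|l_i|\le\rho$ and $\epsilon_i=\pm1$; and since all lamps of its image in $\mathbb Z\wr\mathbb Z$ are $0$, we have $\sum_{i:\,l_i=l}\epsilon_i=0$ for each $l$. Put $f_l=\sigma^lf\sigma^{-l}$, which is supported on $\{l,l+n\}$ mod $3n$. For distinct $l,l'\in[-\rho,\rho]$ we have $0<|l-l'|\le2\rho<n$, so $l-l'\not\equiv0,\pm n$ mod $3n$, and the supports of $f_l$ and $f_{l'}$ are disjoint. So these elements commute, and the image of the word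 is $\prod_lf_l^{\,0}=e$.

**Step 2: approximate a given $K\in\mathcal D$ by an off subgroup.** Let $\rho\ge1$, take $N$ as in Step 1, and put $K^\sharp=K\cap N$. Since $K\cap B_\rho\subseteq K_*\cap B_\rho\subseteq N$, we have $K^\sharp\cap B_\rho=K\cap B_\rho$. Since $F/K^\sharp$ maps onto $F/N$, the subgroup $K^\sharp$ is off.

**Step 3: check that $K^\sharp$ lies in $\mathcal X$.** Let $\rho'\ge1$. The finitely many elements of $B_{\rho'}\setminus N$ have nontrivial images in the residually finite group $F/N$. So there is a finite-index normal subgroup $M\supseteq N$ of $F$ with $M\cap B_{\rho'}=N\cap B_{\rho'}$. Then $K\cap M\subseteq K_*$, and $F/(K\cap M)$ embeds in $F/K\times F/M$, which is amenable. So $K\cap M\in\mathcal D$, and $(K\cap M)\cap B_{\rho'}=K^\sharp\cap B_{\rho'}$. As $\rho'$ is arbitrary, $K^\sharp\in\overline{\mathcal D}=\mathcal X$.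

By Steps 2 and 3, off members of $\mathcal X$ accumulate at every point of the dense set $\mathcal D$, so they are dense. An isolated point would be an open singleton; it would meet both dense sets and would be both on and off. So there is none. $\square$

## 8. Proof of Theorem 1

**Step 1: continuity on $\mathcal X^2$.** By Lemma 3 each $u_n(\cdot)$ depends only on $K\cap B_n$, so it is locally constant on $\mathcal X$. By (2) the series for $U$ and $J$ converge uniformly ($u_n\le(3n+1)^{-5/2}$ and $(n-1)u_n\le n(3n+1)^{-5/2}$). So $U$ and $J$ are continuous on $\mathcal X$. Hence $\alpha,q^+,q^-$ are continuous on $\mathcal X^2$, and by (6) so is each $r_n$.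

**Step 2: oscillation as a countable intersection of dense open sets.** For $m\ge1$ let
$$O_m^+=\{\exists n\ge m:\ r_n>q^+-\tfrac1m\},\qquad O_m^-=\{\exists n\ge m:\ r_n<q^-+\tfrac1m\}.$$
By Step 1 these sets are open in $\mathcal X^2$. By Proposition 6, every pair with $K$ on and $K'$ off has $\limsup r_n\ge q^+$ and so lies in $O_m^+$; every pair with $K$ off and $K'$ on has $\liminf r_n\le q^-$ and so lies in $O_m^-$. By Lemma 7 the pairs of each kind are dense in $\mathcal X^2$. So all $O_m^\pm$ are dense and open, and by the Baire category theorem $\bigcap_m(O_m^+\cap O_m^-)$ is comeagre and nonempty.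

**Step 3: failure of SRLP.** For a pair in this intersection, $\limsup r_n\ge q^+$ and $\liminf r_n\le q^-$, with $q^+-q^-\ge\frac8{15}$ by (3). So the finite sum $r_n=\sum_x\mu_K(x)\frac{P^n(x,e)}{P^n(e,e)}$ has no limit. If each of the ratios $P^n(x,e)/P^n(e,e)$, $x\in\operatorname{supp}\mu_K$, had a limit, $r_n$ would have one too. So for some $x\in\operatorname{supp}\mu_K$ the limit $H(x,e)$ does not exist. This proves Theorem 1. $\blacksquare$

## 9. Spectral smoothing

The rest proves Theorem 2. Let $K,K'\lhd F$ with at least one of them on. By Lemma 4 and Kesten's theorem, $R=1/\rho$ and $\|P\|=\rho$, where $(P\phi)(x)=\sum_yP(x,y)\phi(y)$ on $\ell^2(\Gamma)$. Put $c_0=\mu(e)\in(0,1)$. The operator $P$ is self-adjoint because $\mu$ is symmetric, and $\langle\delta_x,P^n\delta_y\rangle=P^n(x,y)$. The *compression* of $P$ to $\ell^2(\Gamma\setminus\{e\})$ is the operator with kernel $P(x,y)$, $x,y\ne e$; it describes the walk killed at $e$.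

**Lemma 8.** Let $Q=P$ on $\ell^2(\Gamma)$, or let $Q$ be the compression of $P$ to $\ell^2(\Gamma\setminus\{e\})$. For finitely supported $w,w'$,
$$R^n\langle w',Q^n(RQ-I)w\rangle=o(g_n).$$

*Proof.* *Locating the spectrum.* Write $P=c_0I+(1-c_0)P'$ with $P'$ a symmetric Markov operator. For a self-adjoint operator with nonnegative kernel, $|\langle P\phi,\phi\rangle|\le\langle P|\phi|,|\phi|\rangle$, so its norm is the supremum of its spectrum. Applied to $P$ and $P'$, this gives $\rho=c_0+(1-c_0)\|P'\|$. The spectrum of $P$ lies above $c_0-(1-c_0)\|P'\|=2c_0-\rho$. Compression does not enlarge the range of the quadratic form on unit vectors, so in both cases $\operatorname{spec}(RQ)\subset[-1+2c_0R,1]$.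

*A norm bound.* By Cauchy–Schwarz and translation invariance $P^{2m}(x,y)=\langle P^m\delta_x,P^m\delta_y\rangle\le P^{2m}(e,e)$. Also $0\le Q^{2m}(x,y)\le P^{2m}(x,y)$. So for finitely supported $w$,
$$\|(RQ)^mw\|^2=\langle w,(RQ)^{2m}w\rangle\le\|w\|_1^2R^{2m}\max_{x,y}P^{2m}(x,y)\le\|w\|_1^2g_{2m}.$$

*Growth of $g_n$.* We have $g_{n+m}\ge g_ng_m>0$, so by Fekete's lemma $\lim g_n^{1/n}$ exists, and it equals $R\rho=1$. Moreover $g_n\ge c_0Rg_{n-1}$; and $g_{2m}=\|(RP)^m\delta_e\|^2$ is nonincreasing in $m$ since $\|RP\|=1$.

*The estimate.* Let $n=m+m'$ with $m=\lfloor n/2\rfloor$. Then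
$$|R^n\langle w',Q^n(RQ-I)w\rangle|\le\|(RQ)^mw'\|\;\|(RQ)^{m'}(RQ-I)w\| .$$
Let $\sigma$ be the spectral measure of $RQ$ at $w$, and let $0<\eta<\min(1,2c_0R)$. On $[1-\eta,1]$ we have $(s-1)^2\le\eta^2$. On the rest of the spectrum $|s|\le1-\eta$ and $(s-1)^2\le4$. Hence
$$\|(RQ)^{m'}(RQ-I)w\|^2=\int(s-1)^2s^{2m'}d\sigma\le\eta^2\|w\|_1^2g_{2m'}+4(1-\eta)^{2m'}\|w\|_2^2 .$$
Since $g_{2m'}^{1/2m'}\to1$, the last term is $o(g_{2m'})$ for each $\eta$; letting $\eta\to0$, the left side is $o(g_{2m'})$. So the quantity in the lemma is $o(\sqrt{g_{2m}g_{2m'}})$. If $n$ is even, this is $o(g_n)$. If $n$ is odd, then $2m=n-1$, $2m'=n+1$ and $g_{n+1}\le g_{n-1}\le g_n/(c_0R)$, so it is again $o(g_n)$. $\square$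

**Consequence 1: return probabilities.** With $Q=P$ and $w=w'=\delta_e$ the lemma says $g_{n+1}-g_n=o(g_n)$. So $g_{n+1}/g_n\to1$, that is, $P^{n+1}(e,e)/P^n(e,e)\to1/R$. In the equal-factor case of Section 2 (with $K=K'$ on) this shows $r_n\to1/R=\frac{1+U}2$, which is the midpoint of $[q^-,q^+]$, as $J=J'$.

**Consequence 2: the limit points of $(r_n)$.** Let $d_n(x)=P^n(x,e)/P^n(e,e)$. For even $n$, $d_n(x)\le1$. For odd $n$, $P^n(x,e)=\sum_yP(x,y)P^{n-1}(y,e)\le P^{n-1}(e,e)\le P^n(e,e)/c_0$, so $d_n(x)\le1/c_0$. With $w'=\delta_x$, $w=\delta_e$ the lemma gives $d_{n+1}(x)g_{n+1}-d_n(x)g_n=o(g_n)$, and since $g_{n+1}/g_n\to1$ and $d_n(x)$ is bounded, $d_{n+1}(x)-d_n(x)\to0$. Hence $(r_n)$ is bounded and $r_{n+1}-r_n\to0$. The limit points of such a sequence form a closed bounded interval: any number strictly between $\liminf$ and $\limsup$ is crossed infinitely often, with steps that tend to $0$.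

**Consequence 3: first passage.** For $x\in A\setminus\{e\}$ let $F(x,e|z)$ be the generating function of the first hitting time of $e$ from $x$, and let $f=f^x$ be the coefficient sequence of $F(x,e|Rz)$. With $Q$ the compression and $w=(P\delta_e)|_{\Gamma\setminus\{e\}}$, we have $f_n=R^n\langle\delta_x,Q^{n-1}w\rangle$ for $n\ge1$. So Lemma 8 gives
$$f_{n+1}-f_n=o(g_n),\qquad f_n\le R^nP^n(x,e)=d_n(x)g_n .\tag{9}$$
Inserting $B$-loops as in Section 4, now at each of the $n$ positions $x_0=x,x_1,\dots,x_{n-1}$ of a $\mu_A$-path of length $n$ that first hits $e$ at its end, gives $F(x,e|z)=F_A\big(x,e\,|\,\alpha z/(1-V_B(z))\big)$, where $F_A$ is the first-passage generating function of the $\mu_A$-walk. At $z=R$ the argument is $\alpha R/(1-x_B)=1$. So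
$$\mathrm{ev}(f^x)=F_A(x):=F_A(x,e|1),\tag{10}$$
the probability that the $\mu_A$-walk from $x$ hits $e$.

## 10. The lower bound $\liminf r_n\ge q^-$

Choose $n_i\to\infty$ with $r_{n_i}\to r:=\liminf r_n$ and, by a diagonal argument, $d_{n_i}(x)\to h(x)$ for all $x\in\Gamma$. By Consequence 2, $d_{n_i+m}(x)\to h(x)$ for each fixed $m\in\mathbb Z$. Dividing $P^{n+1}(x,e)=\sum_yP(x,y)P^n(y,e)$ by $P^n(e,e)$ and using Consequence 1, we get
$$h\ge0,\qquad h(e)=1,\qquad Ph=\rho h,\qquad r=\sum_x\mu_A(x)h(x).$$
As in Section 2, this alone does not determine $r$. The missing information is an inequality between the two shares. For $x\in A$ set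
$$\Delta_B(x)=\beta R\sum_b\mu_B(b)h(xb)-x_Bh(x).$$
The term $x_Bh(x)$ is what $B$-loops of bounded length at $x$ contribute, so $\Delta_B(x)$ measures the contribution of very long $B$-loops started at $x$.

**Lemma 9.** $\Delta_B(e)\ge0$, and $\Delta_B(x)\ge F_A(x)\Delta_B(e)$ for $x\in A\setminus\{e\}$. In particular $\Delta_B\ge0$ on $A$.

*Proof.* **Step 1: express $\Delta_B(e)$ by coefficients.** Let $\delta=(v^B-x_B)g\in\ell^1$, so $\mathrm{ev}(\delta)=0$. The identity $\beta z\sum_b\mu_B(b)G(b,e|z)=V_BG$, which is (4) for $B$, gives $(v^Bg)_n=\beta R\,g_{n-1}\sum_b\mu_B(b)d_{n-1}(b)$. Hence for each fixed $m$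
$$\frac{\delta_{n_i-m}}{g_{n_i}}\to\beta R\sum_b\mu_B(b)h(b)-x_B=\Delta_B(e).$$
From $(v^Bg)_n\ge\sum_{m\le M}v^B_mg_{n-m}$ we get $\liminf_n\delta_n/g_n\ge\sum_{m\le M}v_m^B-x_B$ for every $M$, hence $\liminf_n\delta_n/g_n\ge0$. In particular $\Delta_B(e)\ge0$.

**Step 2: express $\Delta_B(x)$ by coefficients.** Let $x\in A\setminus\{e\}$ and $f=f^x$. By Section 4, a path from $x$ to $e$ with first step labelled $B$ must return to $x$. Splitting it at its first return to $x$ and then at its first visit to $e$ gives $\beta z\sum_b\mu_B(b)G(xb,e|z)=V_B(z)F(x,e|z)G(z)$. Also $(fg)_n=R^nP^n(x,e)=d_n(x)g_n$. Therefore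
$$\frac{(f\delta)_{n_i}}{g_{n_i}}\to\beta R\sum_b\mu_B(b)h(xb)-x_Bh(x)=\Delta_B(x).$$

**Step 3: compare.** Given $\epsilon>0$ take $n_0$ with $\delta_n\ge-\epsilon g_n$ for $n\ge n_0$ (Step 1) and $\big|\sum_{j<n_0}\delta_j\big|\le\epsilon$ (as $\mathrm{ev}(\delta)=0$). For $n>M+n_0$ split
$$(f\delta)_n=\sum_{m\le M}f_m\delta_{n-m}+\sum_{M<m\le n-n_0}f_m\delta_{n-m}+\sum_{j<n_0}\delta_jf_{n-j}.$$
Divide by $g_n$ and let $n=n_i$. The first term tends to $\Delta_B(e)\sum_{m\le M}f_m$. The second is at least $-\epsilon(fg)_n/g_n=-\epsilon d_n(x)\to-\epsilon h(x)$. In the third, (9) gives $f_{n-j}=f_n+o(g_n)$ for the finitely many $j<n_0$, so it equals $\frac{f_n}{g_n}\sum_{j<n_0}\delta_j+o(1)\ge-\epsilon\frac{f_n}{g_n}-o(1)\ge-\epsilon d_n(x)-o(1)$. Letting $i\to\infty$,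
$$\Delta_B(x)\ge\Delta_B(e)\sum_{m\le M}f_m-2\epsilon h(x).$$
Let $M\to\infty$, then $\epsilon\to0$, and use (10). $\square$

The third sum is where the smoothing of $f$ is needed. Without (9), the early coefficients of $\delta$, which are not controlled individually, could be combined with irregular late coefficients of $f$.

**Step A: an equation for $h$ on $A$.** We want to follow $h$ along the $\mu_A$-walk. For $x\in A$,
$$h(x)=RPh(x)=\alpha R\sum_{x'}\mu_A(x')h(xx')+x_Bh(x)+\Delta_B(x).$$
Since $1-x_B=\alpha R$,
$$h(x)=\sum_{x'}\mu_A(x')h(xx')+\frac{\Delta_B(x)}{\alpha R}\qquad(x\in A).\tag{11}$$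

**Step B: iterate until the first return.** This turns (11) into a lower bound for $r$. Let $(S_i)$ be the $\mu_A$-walk from $e$ and $T$ its first return time to $e$. By (11), for $i\ge1$,
$$\mathbb E\,h(S_{T\wedge i})=\mathbb E\,h(S_{T\wedge(i+1)})+\frac1{\alpha R}\mathbb E[\mathbf 1_{T>i}\Delta_B(S_i)] .$$
Summing over $1\le i\le N-1$, and using $h\ge0$ and $h(e)=1$, we get
$$r=\mathbb E\,h(S_1)=\mathbb E\,h(S_{T\wedge N})+\frac1{\alpha R}\sum_{i=1}^{N-1}\mathbb E[\mathbf 1_{T>i}\Delta_B(S_i)]\ge\mathbb P(T\le N)+\frac{\Delta_B(e)}{\alpha R}\sum_{i=1}^{N-1}\mathbb P(i<T<\infty).$$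
For the inequality, note that on $\{T>i\}$ we have $S_i\ne e$, so $\Delta_B(S_i)\ge F_A(S_i)\Delta_B(e)$ by Lemma 9, and $\mathbb E[\mathbf 1_{T>i}F_A(S_i)]=\mathbb P(i<T<\infty)$ by the Markov property. As $N\to\infty$, $\mathbb P(T\le N)\to U$ and $\sum_{i\ge1}\mathbb P(i<T<\infty)=\mathbb E[(T-1)\mathbf 1_{T<\infty}]=J$. Hence
$$r\ge U+\frac{J\,\Delta_B(e)}{\alpha R}.\tag{12}$$

**Step C: combine with the one equation at $e$.** Put $\Delta_A=\alpha Rr-x_A=\alpha R(r-U)$. Then (12) says $\Delta_A\ge J\Delta_B(e)$: long $A$-labelled loops have at least $J$ times the share of the long $B$-labelled ones. Harmonicity at $e$ reads $1=\alpha Rr+\beta R\sum_b\mu_B(b)h(b)=\Delta_A+x_A+\Delta_B(e)+x_B$, so by (8) $\Delta_A+\Delta_B(e)=R-1$. Therefore $\Delta_A\ge J(R-1-\Delta_A)$, that is, $\Delta_A\ge\frac{J(R-1)}{1+J}$. Dividing by $\alpha R$ and using (8),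
$$\liminf r_n=r=U+\frac{\Delta_A}{\alpha R}\ge U+\frac{(1-U)J}{1+J}=q^- .$$

## 11. The upper bound, and the end of the proof of Theorem 2

**Part (a).** The hypothesis "at least one of $K,K'$ is on" is symmetric in the two factors, and so is the balanced choice of $\alpha,\beta$. So Section 10 with the factors exchanged gives $\liminf r_n'\ge U'+\frac{(1-U')J'}{1+J'}$. By (1) and Consequence 1, $\alpha r_n+\beta r_n'\to1/R$. Put $s=\alpha(1-U)=\beta(1-U')$, so $\alpha U+s=\alpha$. Then
$$\alpha q^++\beta\Big(U'+\frac{(1-U')J'}{1+J'}\Big)=\alpha U+\beta U'+s\Big(\frac1{1+J'}+\frac{J'}{1+J'}\Big)=\alpha+\beta U'=\frac1R .$$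
Hence $\alpha\limsup r_n=\frac1R-\beta\liminf r_n'\le\alpha q^+$, that is, $\limsup r_n\le q^+$. With Section 10 and Consequence 2, the limit points of $(r_n)$ form a closed interval contained in $[q^-,q^+]$. This proves (a).

**Part (b).** To apply (a) at a generic pair, we check that being on is a comeagre property in $\mathcal X$. Consider
$$\mathcal A=\{K\in\mathcal X:\ \forall m\ \exists n\ge m,\ p_n(K)>(1-\tfrac1m)^n\}.$$
Each $p_n$ is locally constant, so $\mathcal A$ is a countable intersection of open sets. It contains $\mathcal D$, because for amenable $A_K$ Kesten's theorem gives $\limsup p_n(K)^{1/n}=1$. So each of these open sets is dense, and $\mathcal A$ is comeagre. If $K\in\mathcal A$, then $\limsup p_n(K)^{1/n}=1$, so $A_K$ and its quotient $F/K$ are amenable, and $K$ is on. Consequently the pairs with $K$ on are comeagre in $\mathcal X^2$, since they contain $\mathcal A\times\mathcal X$. Intersect with the comeagre set of Theorem 1. For a pair in the intersection the limit set is, by (a), an interval contained in $[q^-,q^+]$, and by Theorem 1 it contains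 a point $\le q^-$ and a point $\ge q^+$. So it is exactly $[q^-,q^+]$, and by (3) its length is at least $8/15$.

**Part (c).** We count. The space $\mathcal X^2$ is nonempty, compact, metrizable and, by Lemma 7, without isolated points. In such a space a comeagre set has the cardinality of the continuum. Indeed, let it contain $\bigcap_mO_m$ with $O_m$ dense open. Starting from a nonempty open set, choose inside each set of stage $m$ two nonempty open sets with disjoint closures contained in it and in $O_m$, which is possible as there are no isolated points. By compactness, the $2^{\aleph_0}$ branches of this scheme give distinct points of $\bigcap_mO_m$. On the other hand a compact metrizable space has at most continuum many points.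

So SRLP fails for continuum many pairs $(K,K')$. The pair is determined by $\Gamma_{K,K'}$ together with its $14$ standard marked generators, namely the images of $a,t$ and the five generators of $\mathbb Z^5$ in each factor: $K$ is the set of words in $a,t$ that become trivial in the first factor, and similarly for $K'$. A given countable group has only countably many $14$-tuples of elements, so each isomorphism class arises from at most countably many pairs. Hence continuum many isomorphism classes of groups $\Gamma_{K,K'}$ occur, each with a symmetric walk for which SRLP fails. $\blacksquare$
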